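\title{Approximate envy-freeness and makespan on unrelated machines: the exact trade-off}


\begin{abstract}
Indivisible jobs are allocated to $m$ unrelated machines, and the machines receive payments. An allocation with payments is $\alpha$-envy-free if no machine prefers the bundle and payment of another machine to its own, once its own processing cost is discounted by the factor $\alpha$. For $\alpha=1$, a lower bound of Cohen et al.\ rules out a constant-factor approximation of the optimal makespan. We show that for every $\alpha\in(0,1)$ the best approximation factor valid for all numbers of machines and jobs is exactly $1/(1-\alpha)$, and that it is attained. In particular, there is a $\tfrac12$-envy-free mechanism with makespan at most twice the optimum. The upper bound comes from an ascending auction on machine multipliers in which the price of every job is capped, with payments that grow logarithmically in the multipliers. The lower bound comes from a layered instance that forces a long chain of envy.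
\end{abstract}

\section{Introduction}

There are $m$ machines $[m]=\{1,\dots,m\}$ and $n$ indivisible jobs $[n]$. An \emph{instance} is a matrix $c=(c_{i,j})\in\mathbb{R}_{\ge0}^{m\times n}$, where $c_{i,j}$ is the processing time, or cost, of job $j$ on machine $i$. Costs are additive: for a bundle $S\subseteq[n]$ we write $c_i(S)=\sum_{j\in S}c_{i,j}$. An \emph{allocation} $A=(A_1,\dots,A_m)$ is a partition of $[n]$ into $m$ possibly empty bundles, one for each machine. The \emph{load} of machine $i$ is $c_i(A_i)$, the \emph{makespan} of $A$ is the largest load, and $\mathrm{OPT}(c)$ is the smallest makespan of any allocation.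

A \emph{mechanism} maps each instance $c$ to an allocation $A$ and a vector $p=(p_1,\dots,p_m)$ of real payments to the machines. It sees the whole matrix $c$, and no truthfulness or incentive constraint is imposed. For $\alpha\in(0,1]$, payments $p$ make $A$ \emph{$\alpha$-envy-free} if
\begin{equation}\label{eq:ef}
\alpha\,c_i(A_i)-p_i\ \le\ c_i(A_k)-p_k\qquad\text{for all machines } i,k\in[m].
\end{equation}
A mechanism is $\alpha$-envy-free if \eqref{eq:ef} holds on every instance, and \emph{envy-free} if it is $1$-envy-free. For $\beta\ge1$, it gives a \emph{$\beta$-approximation} if its allocation has makespan at most $\beta\,\mathrm{OPT}(c)$ on every instance. Neither requirement links different instances, so every statement below is a statement about a single matrix $c$.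

The right side of \eqref{eq:ef} is the net cost that machine $i$ would bear if it took over both the bundle and the payment of machine $k$. For $\alpha=1$ the left side is its present net cost. For $\alpha<1$ machine $i$ tolerates envy up to $(1-\alpha)c_i(A_i)$, a fixed fraction of its own load; the payment is not scaled. Payments cannot be dispensed with: if there are two machines and one job with positive costs, then \eqref{eq:ef} fails for $p=0$, since the machine that holds the job envies the empty bundle.

With payments, two cases are immediate, and in both $p_i=c_i(A_i)$ works. If the machines are identical, both sides of \eqref{eq:ef} with $\alpha=1$ vanish, so every allocation, in particular an optimal one, can be made envy-free. If the machines are arbitrary and every job is placed on a machine where it is cheapest, the left side vanishes and the right side is $c_i(A_k)-c_k(A_k)\ge0$. So envy-freeness is always attainable, but the cheapest-machine rule ignores balance: if $n=m$ and every job costs $1-\delta$ on machine $1$ and $1$ elsewhere, it produces makespan $(1-\delta)m$ while $\mathrm{OPT}\le1$. Some loss of this kind is unavoidable. Cohen et al.\ showed that for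 general instances no envy-free mechanism achieves an approximation better than $\Omega(\log m/\log\log m)$, even with payments.

The question we answer comes from Feldman, Garg, Narayan and Ponitka~\cite{FGNP}: \emph{do there exist a fixed $\alpha\in(0,1)$, for instance $\alpha=\tfrac12$, and a constant $\beta\ge1$ such that for all $m$ and $n$ some $\alpha$-envy-free mechanism over all of $\mathbb{R}_{\ge0}^{m\times n}$ gives a $\beta$-approximation?} The answer is yes, and the trade-off between $\alpha$ and $\beta$ can be determined exactly.

\begin{theorem}[upper bound]\label{thm:upper}
Let $\alpha\in(0,1)$ and $\beta=\frac1{1-\alpha}$. For all $m,n$ there is an $\alpha$-envy-free mechanism over all of $\mathbb{R}_{\ge0}^{m\times n}$ that gives a $\beta$-approximation to the optimal makespan.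
\end{theorem}

\begin{theorem}[lower bound]\label{thm:lower}
Let $\alpha\in(0,1)$ and $1\le\beta<\frac1{1-\alpha}$. There are $m,n$ and an instance for which no allocation of makespan at most $\beta\,\mathrm{OPT}$ admits payments satisfying \eqref{eq:ef}.
\end{theorem}

Thus for each $\alpha\in(0,1)$ the least factor achievable for all $m$ and $n$ is $1/(1-\alpha)$; for $\alpha=\tfrac12$ it is $2$. Equivalently, for each $\beta>1$ the largest achievable $\alpha$ is $1-1/\beta$.

Section~\ref{sec:cycles} eliminates the payments from \eqref{eq:ef}, which shows where the constant $1/(1-\alpha)$ comes from. Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}. Sections~\ref{sec:multipliers}--\ref{sec:final} prove Theorem~\ref{thm:upper}, and Section~\ref{sec:poly} gives a polynomial-time version.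

\section{Payments and cycles}\label{sec:cycles}

For a fixed allocation, \eqref{eq:ef} is a system of lower bounds on the differences $p_i-p_k$. Such a system is solvable exactly when the bounds are consistent around every cycle.

\begin{lemma}[cycle condition]\label{lem:cycle}
Let $\alpha\in(0,1]$ and let $A$ be an allocation. Payments that make $A$ $\alpha$-envy-free exist if and only if for every $t\ge2$ and all distinct machines $i_1,\dots,i_t$, with $i_{t+1}=i_1$,
\begin{equation}\label{eq:cycle}
\alpha\sum_{a=1}^t c_{i_a}(A_{i_a})\ \le\ \sum_{a=1}^t c_{i_a}(A_{i_{a+1}}).
\end{equation}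
In that case the payments can be taken nonnegative.
\end{lemma}

\begin{proof}
If payments exist, add \eqref{eq:ef} over the pairs $(i_a,i_{a+1})$; the payments cancel and \eqref{eq:cycle} remains.

Conversely, give the arc $i\to k$ of the complete directed graph on $[m]$ the weight $e(i,k)=\alpha c_i(A_i)-c_i(A_k)$. Then \eqref{eq:cycle} says that every simple cycle has weight at most $0$, and we need $p_i\ge e(i,k)+p_k$ for all $i,k$. Let $p_i$ be the largest weight of a simple path that starts at $i$; the one-vertex path has weight $0$, so $p_i\ge0$. Fix $i\neq k$ and a simple path $P$ from $k$ of weight $p_k$. If $i$ is not on $P$, then the arc $i\to k$ followed by $P$ is a simple path from $i$, so $p_i\ge e(i,k)+p_k$. If $i$ is on $P$, split $P$ at $i$ into $P'$ followed by $P''$. The arc $i\to k$ closes $P'$ into a simple cycle, so $e(i,k)$ plus the weight of $P'$ is at most $0$, and $e(i,k)+p_k$ is at most the weight of $P''$, which is at most $p_i$. For $i=k$ the inequality holds because $e(i,i)\le0$.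
\end{proof}

Subtracting both sides of \eqref{eq:cycle} from the total load of the cycle gives the equivalent form
\begin{equation}\label{eq:saving}
\sum_{a=1}^t\Bigl(c_{i_{a+1}}(A_{i_{a+1}})-c_{i_a}(A_{i_{a+1}})\Bigr)\ \le\ (1-\alpha)\sum_{a=1}^t c_{i_a}(A_{i_a}).
\end{equation}
The left side is the total cost saved when each bundle is handed to the preceding machine of the cycle. For $\alpha=1$ no rotation of bundles may save anything. For $\alpha<1$ the saving per machine may be, on average, a $(1-\alpha)$-fraction of the load, which is at most $(1-\alpha)\beta$ when $\mathrm{OPT}=1$ and the makespan is at most $\beta$.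

This suggests a threshold. With $\mathrm{OPT}=1$, balancing may require placing a job of cost $1$ on a machine although another machine would process it almost for free. Imagine a long chain of machines, each of which would save nearly $1$ on the bundle of the next. The single arc that closes the chain into a cycle may be expensive, but its cost is spread over many machines. Then \eqref{eq:saving} demands roughly $1\le(1-\alpha)\beta$. For $\alpha=1$ no constant $\beta$ satisfies this, while for $\alpha<1$ it is satisfied from $\beta=1/(1-\alpha)$ on. Theorem~\ref{thm:lower} says that such a chain can be forced, and Theorem~\ref{thm:upper} says that nothing worse can be.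

\section{The lower bound: a long chain of levels}\label{sec:lower}

We arrange machines and jobs in levels $0,1,\dots,K$. A job costs $1$ on a machine of its own level, a small amount $\eta$ on a machine of lower level, and a prohibitive amount $S$ on a machine of higher level. The difficulty is that the allocation is not ours to choose, and it can avoid the chain by moving jobs down. With one machine and one job per level, placing job $l$ on machine $l-1$ for $l\ge1$ and job $0$ on machine $0$ puts every job on a cheapest machine; this is envy-free and has makespan $1+\eta$. We therefore let the levels grow geometrically, so that the lower levels together have no room for all jobs of the next level.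

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Since $(1-\alpha)\beta<1$, there is $\eta\in(0,1)$ with $(1-\alpha)\beta<1-\eta$. Let $S=\beta+1$, let $N\ge1+\beta/\eta$ be an integer, and let $K\ge1$ be an integer with
\begin{equation}\label{eq:K}
K\bigl(1-\eta-(1-\alpha)\beta\bigr)>S\beta/\eta .
\end{equation}
For each $l=0,\dots,K$ there are $N^l$ machines and $N^l$ jobs of level $l$. The cost of a level-$l$ job on a level-$l'$ machine is
\[
\eta\ \text{ if } l'<l,\qquad 1\ \text{ if } l'=l,\qquad S\ \text{ if } l'>l .
\]
Matching jobs to machines within each level gives makespan $1$, so $\mathrm{OPT}\le1$. Let $A$ be an allocation of makespan at most $\beta\,\mathrm{OPT}\le\beta$. We show that it violates \eqref{eq:cycle}.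

\emph{Every level has a machine that holds a job of its own level.} Since $S>\beta$, each level-$l$ job is on a machine of level at most $l$. Every cost is at least $\eta$, so each machine holds at most $\beta/\eta$ jobs. For $l\ge1$ there are $1+N+\dots+N^{l-1}<N^l/(N-1)$ machines of level below $l$, and they hold fewer than $\frac\beta\eta\cdot\frac{N^l}{N-1}\le N^l$ jobs in total. For $l=0$ there is no lower level. Hence for each $l$ some level-$l$ machine $u_l$ holds $k_l\ge1$ jobs of level $l$. The rest of its bundle consists of $k'_l\ge0$ jobs of higher levels, so its load is $\ell_l=k_l+\eta k'_l\le\beta$.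

\emph{The cycle $u_0\to u_1\to\dots\to u_K\to u_0$.} For $l\ge1$, all jobs in $A_{u_l}$ have level above $l-1$, so
\[
c_{u_{l-1}}(A_{u_l})=\eta(k_l+k'_l)=\ell_l-(1-\eta)k_l\le\ell_l-(1-\eta).
\]
No cost exceeds $S$, so the closing arc satisfies $c_{u_K}(A_{u_0})\le S|A_{u_0}|\le S\beta/\eta$, a bound that does not depend on $K$. If $A$ admitted payments satisfying \eqref{eq:ef}, then \eqref{eq:cycle} for this cycle would give
\[
\alpha\sum_{l=0}^K\ell_l\ \le\ \sum_{l=1}^K\ell_l-K(1-\eta)+\frac{S\beta}\eta .
\]
Dropping the term $\alpha\ell_0\ge0$ and rearranging,
\[
K(1-\eta)\ \le\ (1-\alpha)\sum_{l=1}^K\ell_l+\frac{S\beta}\eta\ \le\ (1-\alpha)\beta K+\frac{S\beta}\eta ,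
\]
which contradicts \eqref{eq:K}.
\end{proof}

\begin{remark}
The hypothesis enters only as $(1-\alpha)\beta<1$, which makes $\eta$ and $K$ available. For $\alpha=1$ this holds for every $\beta$, so the same proof rules out every constant factor for envy-free mechanisms. This agrees with the bound of Cohen et al.\ and with the fact that $1/(1-\alpha)\to\infty$ as $\alpha\to1$.
\end{remark}

\section{Multipliers and logarithmic payments}\label{sec:multipliers}

We turn to the upper bound. The cheapest-machine rule is envy-free but unbalanced. A natural way to restore balance is to make overloaded machines look more expensive: choose \emph{multipliers} $y_k\ge1$ and place each job $j$ on a machine that minimizes $y_kc_{k,j}$. We call the result a \emph{weighted allocation}. Summing over the jobs of $A_k$, and writing $\ell_k=c_k(A_k)$,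
\begin{equation}\label{eq:weighted}
c_i(A_k)\ \ge\ \frac{y_k}{y_i}\,\ell_k\qquad\text{for all } i,k .
\end{equation}
How much envy do the multipliers create? The answer is already visible for two machines.

\begin{example}[two machines]\label{ex:two}
Let $y_1=\rho>1$ and $y_2=1$. The only cycle is the swap of the two bundles. By \eqref{eq:weighted} the swap may save up to $(1-1/\rho)\ell_2$ on $A_2$, and it loses at least $(\rho-1)\ell_1$ on $A_1$. If machine $1$ is idle, there is no loss to offset the saving: a single job with costs $1/\rho$ and $1$, placed on machine $2$, forms a weighted allocation, and \eqref{eq:cycle} reads $\alpha\le1/\rho$. Suppose instead that both loads are at most $\beta$ and that the expensive machine is well loaded, $\ell_1\ge b$ for some $0<b\le\beta$. Put $t=\min\{\ell_2,b\}$. Then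
\[
c_2(A_1)+c_1(A_2)\ \ge\ \rho b+\frac t\rho\ =\ b+t+b(\rho-1)-t\Bigl(1-\frac1\rho\Bigr)\ \ge\ b+t ,
\]
because $t\le b$ and $1-1/\rho\le\rho-1$. Since $b\ge\frac b\beta\ell_1$ and $t\ge\frac b\beta\ell_2$, the cycle condition holds with $\alpha=b/\beta$, whatever the value of $\rho$.
\end{example}

The example isolates what is needed: a \emph{ceiling} $\beta$ on all loads and a \emph{floor} $b$ on the loads of the machines with $y_k>1$. The ratio $b/\beta$ is the resulting $\alpha$, and the floor $b=\beta-1$ gives $\alpha=1-1/\beta$, the value in Theorem~\ref{thm:upper}.

For longer cycles, suppose first that all machines have load at least $b$. By \eqref{eq:weighted} the arc $i\to k$ costs at least $b\rho$, where $\rho=y_k/y_i$, and $\rho\ge1+\ln\rho$. The logarithms sum to zero around a cycle, so the arcs cost at least $b$ on average. In terms of payments, $c_i(A_k)\ge b+b\ln y_k-b\ln y_i$, so $p_k=b\ln y_k$ works. Machines with $y_k=1$ may have load below $b$, and for them one adds the truncated load $\tau_k=\min\{\ell_k,b\}$, which leads to $p_k=\tau_k+b\ln y_k$.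

The next lemma makes this precise in the form we need. Our multipliers will be powers $(1+\varepsilon)^{r_k}$, and \eqref{eq:weighted} will hold only up to a factor $1+\varepsilon$. We use $\varepsilon r_k$ in place of $\ln y_k$, which keeps the payments rational. The inequality $\rho\ge1+\ln\rho$ is then replaced by Bernoulli's inequality
\begin{equation}\label{eq:bernoulli}
(1+\varepsilon)^d\ge1+\varepsilon d\qquad\text{for all } d\in\mathbb{Z},
\end{equation}
which holds because the convex function $t\mapsto(1+\varepsilon)^t$ agrees with $1+\varepsilon t$ at $t=0$ and $t=1$ and therefore lies above it outside $(0,1)$.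

\begin{lemma}[payments from multipliers]\label{lem:payments}
Let $\varepsilon,b>0$, let $r_1,\dots,r_m\ge0$ be integers, and let $y_k=(1+\varepsilon)^{r_k}$. Let $\tau_1,\dots,\tau_m\in[0,b]$ satisfy $\tau_k=b$ whenever $r_k>0$. Suppose that the allocation $A$ satisfies
\begin{equation}\label{eq:approxweighted}
(1+\varepsilon)\,y_i\,c_i(A_k)\ \ge\ y_k\tau_k\qquad\text{for all } i,k .
\end{equation}
Then the nonnegative payments $p_k=\dfrac{\tau_k+b\,\varepsilon r_k}{1+\varepsilon}$ satisfy
\[
\frac{\tau_i}{1+\varepsilon}-p_i\ \le\ c_i(A_k)-p_k\qquad\text{for all } i,k .
\]
\end{lemma}

\begin{proof}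
Fix $i,k$, and let $d=r_k-r_i$ and $\rho=y_k/y_i=(1+\varepsilon)^d$. We claim that $\tau_k(\rho-1)\ge b(\rho-1)$. If $d\le0$, then $\rho-1\le0$ and $\tau_k\le b$. If $d>0$, then $r_k>0$ and $\tau_k=b$. By \eqref{eq:bernoulli}, it follows that $\tau_k\rho\ge\tau_k+b\varepsilon d$, and by \eqref{eq:approxweighted},
\[
(1+\varepsilon)\,c_i(A_k)\ \ge\ \tau_k\rho\ \ge\ \tau_k+b\varepsilon r_k-b\varepsilon r_i\ =\ (1+\varepsilon)p_k-\bigl((1+\varepsilon)p_i-\tau_i\bigr).
\]
Divide by $1+\varepsilon$.
\end{proof}

The floor is used only in the case $d>0$ and the truncation only in the case $d\le0$. It remains to find multipliers and an allocation with makespan at most $\beta$ and floor close to $\beta-1$.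

\section{An ascending auction with a pool}\label{sec:auction}

\subsection{Why prices must be capped}

Normalize $\mathrm{OPT}=1$. The obvious procedure starts from $y\equiv1$ and, while some machine has load above $\beta$, raises its multiplier until a job prefers to leave. A machine loses jobs only while its load exceeds $\beta$, so afterwards its load is at least $\beta$ minus the size of the last job that left. If that size were at most $1$ we would have the floor $\beta-1$. But a job with $c_{k,j}>1$ can be driven to machine $k$ once the other multipliers are high, and then nothing bounds what $k$ loses when the job leaves again. Worse, the object we are looking for need not exist.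

\begin{example}\label{ex:four}
Let $\beta=2$, $m=n=4$ and
\[
c=\begin{pmatrix}
1&3/8&3/8&3/8\\
5/2&1&1&1\\
5/2&1&1&1\\
5/2&1&1&1
\end{pmatrix}.
\]
Job $1$ costs at least $1$ everywhere, and placing job $k$ on machine $k$ gives makespan $1$, so $\mathrm{OPT}=1$. No weighted allocation has makespan at most $2$. Indeed, job $1$ would have to be on machine $1$, so $y_1\le\frac52y_k$ for $k\ge2$. Then $\frac38y_1\le\frac{15}{16}y_k<y_k$, so jobs $2,3,4$ are on machine $1$ as well, and its load is $\frac{17}8>2$.
\end{example}

One could forbid job $j$ on machine $k$ when $c_{k,j}>1$, since an optimal allocation never uses such a pair. But machine $k$ still looks at the bundle that contains $j$, and \eqref{eq:weighted} is lost, because $y_kc_{k,j}$ may now be far below the weighted cost of $j$ on the machine that holds it. What survives is the inequality $y_kc_{k,j}>1$. This suggests capping the weighted cost of every job at $1$. We add a fictitious location, the \emph{pool}, where every job has price $1$. A job in the pool must still be processed somewhere, and we process it on its machine in a fixed optimal allocation, so that pool jobs add at most $1$ to any load.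

\subsection{The auction}

Fix $\beta>1$, $0<\varepsilon<\beta-1$ and $b=\beta-1-\varepsilon>0$. Let $X$ be an allocation with $c_k(X_k)\le1$ for all $k$; optimality of $X$ is not used in this section. The \emph{home} of job $j$ is the machine $x(j)$ with $j\in X_{x(j)}$.

A \emph{state} consists of integers $r_1,\dots,r_m\ge0$, which define multipliers $y_k=(1+\varepsilon)^{r_k}$, and a map $s\colon[n]\to\{0,1,\dots,m\}$ that assigns a \emph{location} to each job; location $0$ is the pool. The \emph{price} of job $j$ at location $k$ and its \emph{lowest price} are
\[
q_j(k)=y_kc_{k,j}\quad(k\in[m]),\qquad q_j(0)=1,\qquad \pi_j=\min_{0\le k\le m}q_j(k)\ \le1 .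
\]
Let $Q=s^{-1}(0)$ be the set of pool jobs, and for $k\in[m]$ let
\[
V_k=s^{-1}(k),\qquad W_k=Q\cap X_k,\qquad A_k=V_k\cup W_k .
\]
So machine $k$ processes the jobs located at $k$ and the pool jobs whose home is $k$, and $A=(A_1,\dots,A_m)$ is an allocation. Write $v_k=c_k(V_k)$, $w_k=c_k(W_k)$ and $\ell_k=v_k+w_k=c_k(A_k)$. Since $W_k\subseteq X_k$, we have $w_k\le1$.

The auction starts with $r\equiv0$ and each job at a location of lowest price. While some machine $k$ has $\ell_k>\beta$, it picks one such $k$ and performs one step:
\begin{itemize}
\item[(a)] \emph{Move.} If some $j\in V_k$ has $q_j(k)>\pi_j$, reset $s(j)$ to a location of lowest price.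
\item[(b)] \emph{Raise.} Otherwise increase $r_k$ by $1$, that is, multiply $y_k$ by $1+\varepsilon$.
\end{itemize}

\begin{example}[Example~\ref{ex:four}, continued]
Let $X_k=\{k\}$ and let $\varepsilon$ be small. Job $1$ has lowest price $1$ and may start in the pool; it is processed on machine $1$, and its price no longer reacts to $y_1$. Jobs $2,3,4$ start at machine $1$, so $\ell_1=\frac{17}8$, and $y_1$ is raised until it first exceeds $\frac83$. Then the lowest price $1$ is attained elsewhere, and one job moves, say job $2$ to machine $2$. Now $\ell_1=\frac74\le2$ and the auction stops with $A=(\{1,3,4\},\{2\},\emptyset,\emptyset)$. As $\varepsilon\to0$ we have $b\to1$ and $y_1\to\frac83$, and the formula $\tau_k+b\ln y_k$ gives $p=(1+\ln\frac83,\,1,\,0,\,0)$, with $\frac32<p_1<2$. These payments are $\frac12$-envy-free. For machine $1$ the left side of \eqref{eq:ef} is $\frac78-p_1<-\frac58$, and the right sides for $k=2,3,4$ are $\frac38-1=-\frac58$, $0$, $0$. For machines $2,3,4$ the left sides are $-\frac12,0,0$, while the right sides for $k\ne i$ are $\frac92-p_1>0$ for $k=1$ and $0$ otherwise.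
\end{example}

\begin{lemma}[invariants]\label{lem:invariants}
Every state reached by the auction satisfies:
\begin{itemize}
\item[(I1)] $q_j(s(j))\le(1+\varepsilon)\pi_j$ for every job $j$;
\item[(I2)] if $y_k>1$, then $\ell_k>\beta-\dfrac{1+\varepsilon}{y_k}$.
\end{itemize}
\end{lemma}

\begin{proof}
Initially $q_j(s(j))=\pi_j$ for all $j$, and (I2) is vacuous. Consider a step on machine $k$, so that $\ell_k>\beta$ before the step.

In a move of job $j$, no price changes and $j$ ends at a location of lowest price, so (I1) persists. Job $j$ leaves $V_k$ and joins some $V_i$ or $W_{x(j)}$; as costs are nonnegative, no load other than $\ell_k$ decreases. The load $\ell_k$ drops by at most $c_{k,j}$ (it does not drop if $j$ enters the pool and $x(j)=k$), and by (I1) and the cap $\pi_j\le1$,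
\[
c_{k,j}=\frac{q_j(k)}{y_k}\le\frac{(1+\varepsilon)\pi_j}{y_k}\le\frac{1+\varepsilon}{y_k}.
\]
Hence (I2) holds after the move.

In a raise, no price decreases, so no $\pi_j$ decreases. Each $j\in V_k$ had $q_j(k)=\pi_j$ before the step, so the new $q_j(k)$ is $1+\varepsilon$ times the old $\pi_j$, which is at most $1+\varepsilon$ times the new $\pi_j$. For $j\notin V_k$ the price $q_j(s(j))$ is unchanged. This gives (I1). Loads do not change; (I2) holds for $k$ because $\ell_k>\beta$, and for the other machines nothing in (I2) changes.
\end{proof}

Example~\ref{ex:four} shows that termination is a real issue. We bound the multipliers by estimating the total price of the jobs outside the pool in two ways. From above, each job could be priced at its home, where $X$ puts load at most $1$. From below, each raised machine carries load close to $\beta>1$. Because pool jobs are processed at home, the same quantity $w_k$ is subtracted in both estimates, and the gap between $\beta$ and $1$ survives.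

\begin{lemma}[termination]\label{lem:termination}
In every state reached by the auction, the set $H=\{k:y_k>1\}$ satisfies
\begin{equation}\label{eq:bound}
\sum_{k\in H}y_k\ \le\ \frac{(1+\varepsilon)\,m}{b}.
\end{equation}
The auction terminates, and in the final state $\ell_k\le\beta$ for all $k$.
\end{lemma}

\begin{proof}
By (I1), the bound $\pi_j\le y_{x(j)}c_{x(j),j}$, and $c_k(X_k\setminus Q)=c_k(X_k)-w_k\le1-w_k$,
\[
\sum_{k\in[m]}y_kv_k=\sum_{j\notin Q}q_j(s(j))\le(1+\varepsilon)\sum_{j\notin Q}y_{x(j)}c_{x(j),j}\le(1+\varepsilon)\sum_{k\in[m]}y_k(1-w_k).
\]
On the left we keep only the terms with $k\in H$, for which (I2) gives $y_kv_k=y_k(\ell_k-w_k)\ge y_k(\beta-w_k)-(1+\varepsilon)$. On the right, each $k\notin H$ has $y_k(1-w_k)\le1$. Therefore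
\[
\sum_{k\in H}y_k(\beta-w_k)-(1+\varepsilon)|H|\ \le\ (1+\varepsilon)\sum_{k\in H}y_k(1-w_k)+(1+\varepsilon)(m-|H|).
\]
Since $\beta-w_k-(1+\varepsilon)(1-w_k)=b+\varepsilon w_k\ge b$, this yields $b\sum_{k\in H}y_k\le(1+\varepsilon)m$.

By \eqref{eq:bound} each $r_k$ is bounded, so there are finitely many raises. Between two consecutive raises all prices are fixed, and a job that has been moved sits at a location of lowest price, so it is not moved again. Hence at most $n$ moves occur between consecutive raises, and likewise before the first and after the last. The auction stops only when no load exceeds $\beta$.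
\end{proof}

The condition $\varepsilon<\beta-1$, and with it $\beta>1$, is what makes $b$ positive in \eqref{eq:bound}. The value $\varepsilon=0$ is excluded because a raise would change nothing.

\section{The final state and the proof of Theorem~\ref{thm:upper}}\label{sec:final}

The pool has a cost: its jobs are priced at $1$ and not at $y_kc_{k,j}$, so \eqref{eq:weighted} holds not for $y_k\ell_k$ but for the \emph{total price} of the bundle,
\[
g_k=\sum_{j\in A_k}q_j(s(j))=y_kv_k+|W_k| ,
\]
and the floor must be proved for $g_k/y_k$ in place of $\ell_k$. A raised machine can now fall short of $\beta$ for two reasons: the last job that left, and the load $w_k\le1$ of its pool jobs, which is not multiplied by $y_k$. Charging a unit for each would give the floor $\beta-2$. The factor $1/y_k$ in (I2) avoids this. Measured in prices, the job that left took away at most $1+\varepsilon$, and a nonempty $W_k$ gives back at least $1$.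

\begin{lemma}[total prices]\label{lem:prices}
In every state reached by the auction:
\begin{itemize}
\item[(i)] $(1+\varepsilon)\,y_i\,c_i(A_k)\ge g_k$ for all $i,k\in[m]$;
\item[(ii)] if $y_k=1$, then $g_k\ge\ell_k$;
\item[(iii)] if $y_k>1$, then $g_k\ge b\,y_k$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For every job $j$ and machine $i$, (I1) gives $q_j(s(j))\le(1+\varepsilon)\pi_j\le(1+\varepsilon)y_ic_{i,j}$. Sum over $j\in A_k$.

(ii) We have $w_k\le|W_k|$: both sides vanish if $W_k=\emptyset$, and otherwise $w_k\le1\le|W_k|$. Hence $g_k=v_k+|W_k|\ge v_k+w_k=\ell_k$.

(iii) By (I2), $y_k\ell_k\ge\beta y_k-(1+\varepsilon)$. If $W_k=\emptyset$, then, using $y_k\ge1$,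
\[
g_k=y_k\ell_k\ \ge\ \beta y_k-(1+\varepsilon)\ \ge\ (\beta-1-\varepsilon)\,y_k .
\]
If $W_k\ne\emptyset$, then $v_k\ge\ell_k-1$ and $|W_k|\ge1$, so
\[
g_k\ \ge\ y_k\ell_k-y_k+1\ \ge\ (\beta-1)y_k-\varepsilon\ \ge\ (\beta-1-\varepsilon)\,y_k .\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:eps}
Let $\beta>1$ and $0<\varepsilon<\beta-1$, and let $X$ be an allocation of makespan at most $1$. The final allocation $A$ of the auction has makespan at most $\beta$. With $\tau_k=\min\{g_k/y_k,\,b\}$, the payments $p_k=(\tau_k+b\varepsilon r_k)/(1+\varepsilon)$ make $A$ $\alpha_\varepsilon$-envy-free, where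
\[
\alpha_\varepsilon=\frac{\beta-1-\varepsilon}{(1+\varepsilon)\,\beta}.
\]
\end{proposition}

\begin{proof}
The makespan bound is part of Lemma~\ref{lem:termination}. We check the hypotheses of Lemma~\ref{lem:payments}. By definition $\tau_k\in[0,b]$. If $r_k>0$, then $\tau_k=b$ by Lemma~\ref{lem:prices}(iii). Since $y_k\tau_k\le g_k$, inequality \eqref{eq:approxweighted} follows from Lemma~\ref{lem:prices}(i). Hence $\frac{\tau_i}{1+\varepsilon}-p_i\le c_i(A_k)-p_k$ for all $i,k$.

It remains to show $\alpha_\varepsilon\ell_i\le\frac{\tau_i}{1+\varepsilon}$, that is, $\frac b\beta\ell_i\le\tau_i$. Since $\ell_i\le\beta$, we have $\frac b\beta\ell_i\le b$, which settles the case $y_i>1$, where $\tau_i=b$. If $y_i=1$, then also $\frac b\beta\ell_i\le\ell_i\le g_i=g_i/y_i$ by Lemma~\ref{lem:prices}(ii), so $\frac b\beta\ell_i$ is bounded by both terms of the minimum that defines $\tau_i$.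
\end{proof}

For each fixed $\varepsilon$ the constant $\alpha_\varepsilon$ is slightly below $1-1/\beta$. The exact value is recovered in the limit, because there are finitely many allocations and the cycle condition is closed in $\alpha$.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $\beta=\frac1{1-\alpha}>1$, so that $\alpha=\frac{\beta-1}\beta$. Fix an instance $c$ and an optimal allocation $X$. If $\mathrm{OPT}(c)=0$, take $X$ with $p=0$; then $\alpha c_i(X_i)=0\le c_i(X_k)$ for all $i,k$. Otherwise, note that \eqref{eq:ef} and the makespan bound are preserved when all costs and payments are multiplied by the same positive number, so we may assume $\mathrm{OPT}(c)=1$.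

Apply Proposition~\ref{prop:eps} with $\varepsilon_N=\frac{\beta-1}{N+1}$ for $N=1,2,\dots$. Some allocation $A$ is the output for infinitely many $N$. It has makespan at most $\beta=\beta\,\mathrm{OPT}(c)$. By Lemma~\ref{lem:cycle} it satisfies each inequality \eqref{eq:cycle} with $\alpha_{\varepsilon_N}$ in place of $\alpha$, for infinitely many $N$. Since $\alpha_{\varepsilon_N}\to\frac{\beta-1}\beta=\alpha$, it satisfies \eqref{eq:cycle} with $\alpha$, and Lemma~\ref{lem:cycle} provides payments that make $A$ $\alpha$-envy-free. Choosing such a pair $(A,p)$ for each instance defines the mechanism.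
\end{proof}

\begin{remark}[nonnegative payments]
The model allows payments of either sign, but the payments constructed in Proposition~\ref{prop:eps} and in the proof of Theorem~\ref{thm:upper} are nonnegative. In general the sign is immaterial, since adding a common constant to all payments preserves \eqref{eq:ef}.
\end{remark}

\section{Polynomial time}\label{sec:poly}

Theorem~\ref{thm:upper} imposes no computational constraint, and its proof starts from an optimal allocation and ends with a limit. Both can be avoided at the cost of a factor $2$ in the makespan and an arbitrarily small loss in $\alpha$.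

Proposition~\ref{prop:eps} uses only that $X$ has makespan at most $1$. Let $X$ be any allocation, of makespan $T$. If $T=0$, use $X$ with zero payments. If $T>0$, divide all costs by $T$, run the auction, and multiply the payments by $T$. The result is an allocation of makespan at most $\beta T$ with $\alpha_\varepsilon$-envy-free payments.

To count steps, let $\varepsilon\le\min\{1,\frac{\beta-1}2\}$. Then $1+\varepsilon\le 2$ and $b\ge\frac{\beta-1}2$, so \eqref{eq:bound} gives $y_k\le\max\{1,\frac{4m}{\beta-1}\}$. Concavity of the logarithm gives $\log_2(1+\varepsilon)\ge\varepsilon$ on $[0,1]$, so $\varepsilon r_k\le\log_2y_k$, and each multiplier is raised $O\bigl(\frac1\varepsilon\log(2+\frac m{\beta-1})\bigr)$ times, with at most $n$ moves between raises. For rational costs and fixed rational $\beta$ and $\varepsilon$, the multipliers $(1+\varepsilon)^{r_k}$, the prices and the payments are rational numbers of polynomial bit length, so the whole computation takes polynomial time.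

The algorithm of Lenstra, Shmoys and Tardos~\cite{LST} computes in polynomial time an allocation of makespan at most $2\,\mathrm{OPT}$. Taking it as $X$, we obtain in polynomial time an allocation of makespan at most $2\beta\,\mathrm{OPT}$ together with payments that are $\frac{\beta-1-\varepsilon}{(1+\varepsilon)\beta}$-envy-free.

\begin{thebibliography}{9}

\bibitem{FGNP}
Michal Feldman, Jugal Garg, Vishnu V. Narayan, Tomasz Ponitka,
\emph{Proportionally Fair Makespan Approximation},
arXiv:2412.08572 (2024).

\bibitem{LST}
Lenstra, Shmoys and Tardos,
Math.\ Programming 46 (1990).

\end{thebibliography}
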